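\title{Automorphisms of unital $C^*$-algebras that extend to every larger algebra are inner}

\begin{abstract}
An inner automorphism of a unital $C^*$-algebra $A$ extends to every $C^*$-algebra that contains $A$. We prove the converse. More precisely, every nonzero unital $C^*$-algebra $A$ embeds unitally in a $C^*$-algebra $B$, depending only on $A$, such that the automorphisms of $A$ that extend to $B$ are exactly the inner ones. No separability is assumed, and the proof is carried out in ZFC. It combines a test that recognizes the unitaries of $A$ among all unitaries of a large representation with a free set argument that makes the test applicable.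
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, homomorphisms and automorphisms of $C^*$-algebras preserve the involution, and ideals are closed and two-sided. An \emph{embedding} of $A$ in $B$ is an injective homomorphism $A\to B$; we use it to regard $A$ as a $C^*$-subalgebra of $B$. The embedding need not be unital, and $B$ need not have a unit. An automorphism $\alpha$ of $A$ \emph{extends} to $B$ if $\alpha=\beta|_A$ for some $\beta\in\operatorname{Aut}(B)$. If $A$ is unital, $\alpha$ is \emph{inner} if there is a unitary $u\in A$ with $\alpha=\operatorname{Ad}(u)$, where $\operatorname{Ad}(u)(a)=uau^*$.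

An inner automorphism is given by a formula that makes sense wherever $u$ does, so it extends to every $C^*$-algebra $C\supseteq A$. Indeed, let $1$ be the unit of the unitization of $C$ (of $C$ itself if $C$ is unital) and put $v=u+(1-1_A)$. Since $1-1_A$ annihilates $A$ on both sides, $v$ is unitary and $vav^*=uau^*$ for $a\in A$; and $\operatorname{Ad}(v)$ maps $C$ onto itself because $C$ is an ideal in its unitization. The following question, posed in \cite{Vaccaro}, asks for the converse.

\medskip
\noindent\textbf{Question.} \emph{Let $\alpha$ be an automorphism of a unital $C^*$-algebra $A$ that extends to $C$ for every embedding of $A$ in a $C^*$-algebra $C$. Is $\alpha$ inner?}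
\medskip

The word ``every'' matters, because any $\alpha$ extends to some large algebras. If $\pi$ is a faithful representation of $A$ on $H$, then $a\mapsto\bigoplus_{n\in\mathbb Z}\pi(\alpha^n(a))$ embeds $A$ in $\mathcal B(\ell^2(\mathbb Z,H))$, and conjugation by the shift extends $\alpha$. To obstruct an extension one needs a rigid algebra. For the flip $(x,y)\mapsto(y,x)$ of $\mathbb C^2$, which is not inner, the embedding $(x,y)\mapsto(x,y1)$ in $\mathbb C\oplus M_2$ works: the two minimal ideals $\mathbb C$ and $M_2$ are not isomorphic, so every automorphism fixes each of them together with its unit. One may guess that a rigid enough extension blocks every non-inner automorphism. This is so, and one extension serves for all automorphisms at once.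

\begin{theorem}\label{thm:main}
Let $A\neq0$ be a unital $C^*$-algebra. There are a unital $C^*$-algebra $B$, depending only on $A$, and a unital embedding $A\subseteq B$ such that for every $\beta\in\operatorname{Aut}(B)$ with $\beta(A)=A$ the restriction $\beta|_A$ equals $\operatorname{Ad}(u)$ for some unitary $u\in A$. Consequently, for $\alpha\in\operatorname{Aut}(A)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\alpha$ is inner;
\item[(ii)] $\alpha$ extends to an automorphism of every $C^*$-algebra containing $A$;
\item[(iii)] $\alpha$ extends to an automorphism of $B$.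
\end{enumerate}
\end{theorem}

Thus $\{\beta|_A:\beta\in\operatorname{Aut}(B),\ \beta(A)=A\}$ is exactly the group of inner automorphisms of $A$, and the answer to the question is yes. We have just proved (i)$\Rightarrow$(ii), the implication (ii)$\Rightarrow$(iii) is trivial, and (iii)$\Rightarrow$(i) follows from the first assertion because an extension $\beta$ of $\alpha$ satisfies $\beta(A)=\alpha(A)=A$. So only the first assertion remains. It also settles the non-unital case.

\begin{corollary}\label{cor:nonunital}
Let $A$ be a non-unital $C^*$-algebra with unitization $\tilde A$. An automorphism $\alpha$ of $A$ extends to every $C^*$-algebra containing $A$ if and only if $\alpha=\operatorname{Ad}(u)|_A$ for some unitary $u\in\tilde A$.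
\end{corollary}

\section{Two examples}\label{sec:examples}

We write $\mathcal B(H)$ and $\mathcal K(H)$ for the bounded and the compact operators on a Hilbert space $H$, and $C'$ for the commutant of a set $C\subseteq\mathcal B(H)$. Inner products are linear in the second variable, and $|\xi\rangle\langle\eta|$ is the operator $\zeta\mapsto\xi\langle\eta,\zeta\rangle$.

Suppose that $\pi$ is a faithful unital representation of $A$ on $H$ and that a unitary $w$ on $H$ implements $\alpha$, in the sense that $w\pi(a)w^*=\pi(\alpha(a))$ for all $a$. If $w\in\pi(A)$, then $\alpha$ is inner, and every projection $p$ on $H$ satisfies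
\begin{equation}\label{eq:test}
wpw^*\in C^*(\pi(A),p),
\end{equation}
where the right side is the $C^*$-algebra generated by $\pi(A)$ and $p$. The proof of Theorem~\ref{thm:main} uses \eqref{eq:test} as a test for membership in $\pi(A)$. The first example shows what rank-one projections detect, and the second shows what they miss.

\begin{example}\label{ex:flip}
Let $A=\mathbb C^2$ act on $H=H_1\oplus H_2$ by $\pi(x,y)=xe_1+ye_2$, where $e_i$ is the projection onto $H_i$ and $\dim H_1=\dim H_2$. Let $w$ be a unitary that interchanges $H_1$ and $H_2$; it implements the flip.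

(a) Let $H_1$ be infinite-dimensional and let $p=|\xi\rangle\langle\xi|$ for a unit vector $\xi\in H_1$. Then $C^*(\pi(A),p)$ is the span of $p,e_1,e_2$, and its compact elements are the multiples of $p$. The projection $wpw^*$ is compact with range in $H_2$, so \eqref{eq:test} fails: the test detects the flip.

(b) Let $\dim H_1=1$. If $p$ is $e_1$ or $e_2$, then $wpw^*\in\pi(A)$; for any other rank-one $p$ we have $C^*(\pi(A),p)=M_2$. So \eqref{eq:test} holds for all rank-one $p$. The test needs $\pi(A)$ to contain no nonzero compact operator.

(c) In the setting of (a), adjoin all rank-one projections at once. The resulting algebra $\pi(A)+\mathcal K(H)$ is invariant under $\operatorname{Ad}(w)$, so the flip extends to it. The test loses its force unless each $p$ is tested separately.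
\end{example}

\begin{example}\label{ex:compact}
Let $A=\mathcal K(\ell^2)+\mathbb C1$, let $f_k$ be the projection onto the $k$th basis vector $\delta_k$, let $v=\sum_k(-1)^kf_k$ and $\alpha=\operatorname{Ad}(v)|_A$. This $\alpha$ is not inner: if $\alpha=\operatorname{Ad}(u)$ with $u\in A$, then $u^*v$ commutes with $\mathcal K(\ell^2)$, so $v\in\mathbb Cu\subseteq A$; but $v-z1$ is compact for no $z\in\mathbb C$.

The unitaries $u_n=1-2\sum_{k\le n,\ k\text{ odd}}f_k\in A$ are self-adjoint and converge strongly to $v$, so $u_nau_n^*\to\alpha(a)$ in norm for compact $a$, hence for all $a\in A$. In any unital representation $\pi$, the operators $\pi(u_n)$ converge strongly to the self-adjoint unitary $w=1-2\sum_{k\text{ odd}}\pi(f_k)\in\pi(A)''$, and $w$ implements $\alpha$. Every representation is thus equivalent to its composition with $\alpha$, and labeling representations, as with $\mathbb C\oplus M_2$, cannot by itself exclude $\alpha$. Moreover $w$ passes \eqref{eq:test} for every $p=|\xi\rangle\langle\xi|$, since $wpw^*=|w\xi\rangle\langle w\xi|$ is the norm limit of $\pi(u_n)p\,\pi(u_n)^*$.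

What goes wrong is continuity. The states $a\mapsto\langle\delta_k,a\delta_k\rangle$ converge weak* to the character that vanishes on $\mathcal K(\ell^2)$, because $\delta_k\to0$ weakly, whereas $\langle\delta_k,v\delta_k\rangle=(-1)^k$ does not converge. A further test projection must see the weak* topology on states.
\end{example}

The proof has two independent parts. Section~\ref{sec:test} builds a representation $\pi$ and a set $\mathcal T$ of projections such that a unitary satisfying \eqref{eq:test} for all $p\in\mathcal T$ lies in $\pi(A)$. Section~\ref{sec:B} builds $B$ so that each of its automorphisms produces one unitary $w$ that satisfies \eqref{eq:test} for all $p\in\mathcal T$, despite Example~\ref{ex:flip}(c). Section~\ref{sec:proof} joins the two parts.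

\section{Standard facts}\label{sec:facts}

A \emph{state} on a unital $C^*$-algebra $A$ is a positive linear functional $\varphi$ with $\varphi(1)=1$. The state space $S(A)$ is convex and carries the weak* topology, that of pointwise convergence on $A$. Hilbert spaces may be non-separable; $\dim$ is the cardinality of an orthonormal basis.

\begin{enumerate}
\item[(F1)] The range of a homomorphism of $C^*$-algebras is closed. If $C$ is a $C^*$-subalgebra and $I$ an ideal of a $C^*$-algebra, then $C+I$ is a $C^*$-subalgebra.
\item[(F2)] The algebra $\mathcal K(L)$ is simple and is the closed span of its rank-one projections. Every isomorphism $\mathcal K(L)\to\mathcal K(L')$ has the form $k\mapsto wkw^*$ for a unitary $w:L\to L'$; in particular it forces $\dim L=\dim L'$.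
\item[(F3)] If $T\in\mathcal B(H)$, $\Gamma$ is an infinite set and $T\otimes1$ is compact on $H\otimes\ell^2(\Gamma)$, then $T=0$. (For distinct $\gamma_n\in\Gamma$ the vectors $\zeta\otimes\delta_{\gamma_n}$ tend to $0$ weakly, while their images have norm $\|T\zeta\|$.)
\item[(F4)] (Bicommutant theorem.) If $C\subseteq\mathcal B(H)$ is a $^*$-subalgebra containing $1$, then $C''$ is the closure of $C$ in the weak operator topology. Also $C'$ is the norm-closed span of its projections, and the projection onto a closed subspace invariant under $C$ lies in $C'$.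
\item[(F5)] (GNS construction.) For $\varphi\in S(A)$ there are a unital representation $\pi_\varphi$ on $H_\varphi$ and a cyclic unit vector $\xi_\varphi$ with $\varphi(a)=\langle\xi_\varphi,\pi_\varphi(a)\xi_\varphi\rangle$; this triple is unique up to unitary equivalence. For $a\ne0$ some state has $\varphi(a^*a)\neq0$.
\item[(F6)] (Kadison's function representation \cite{Kadison}, \cite[Ch.~II, \S1]{Alfsen}.) For unital $A$, every weak*-continuous affine function $S(A)\to\mathbb R$ has the form $\varphi\mapsto\varphi(a)$ with $a=a^*\in A$. Treating real and imaginary parts separately, every weak*-continuous affine function $S(A)\to\mathbb C$ has the form $\varphi\mapsto\varphi(u)$ with $u\in A$.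
\item[(F7)] An infinite cardinal $\kappa$ is \emph{regular} if a union of fewer than $\kappa$ sets, each of size less than $\kappa$, has size less than $\kappa$. The successor of an infinite cardinal is regular. The product of two nonzero cardinals, one of them infinite, is their maximum.
\end{enumerate}

The unitary $w$ will come from the following consequence of (F2).

\begin{lemma}\label{lem:spatial}
Let $R$ be a $C^*$-algebra with $\mathcal K(H)\subseteq R\subseteq\mathcal B(H)$. Every $\theta\in\operatorname{Aut}(R)$ equals $\operatorname{Ad}(w)|_R$ for a unitary $w$ on $H$.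
\end{lemma}

\begin{proof}
Let $I$ be a nonzero ideal of $R$ and $0\ne x\in I$. Then $0\neq x\mathcal K(H)\subseteq I\cap\mathcal K(H)$, so $I\supseteq\mathcal K(H)$ by simplicity. Thus $\mathcal K(H)$ is the smallest nonzero ideal of $R$, and $\theta$ maps it onto itself. By (F2), $\theta(k)=wkw^*$ for compact $k$. For $x\in R$ and compact $k$ we get $\theta(x)\,wkw^*=\theta(xk)=wxw^*\,wkw^*$. As $wkw^*$ ranges over all compact operators, $\theta(x)=wxw^*$.
\end{proof}

\section{A test for the unitaries of $A$}\label{sec:test}

From now on $A\neq0$ is a fixed unital $C^*$-algebra. The examples tell us what the representation must offer: infinite multiplicity, and a vector for every state. Put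
\[
H=\Big(\bigoplus_{\varphi\in S(A)}H_\varphi\Big)\otimes\ell^2(\mathbb N),\qquad
\pi=\Big(\bigoplus_{\varphi}\pi_\varphi\Big)\otimes1,\qquad M=\pi(A)''.
\]
Then $\pi$ is unital, faithful by (F5), and $\pi(A)\cap\mathcal K(H)=0$ by (F3). For $\varphi\in S(A)$ let $E_\varphi=H_\varphi\otimes\delta_1$ and $\eta_\varphi=\xi_\varphi\otimes\delta_1\in E_\varphi$. The subspaces $E_\varphi$ are mutually orthogonal. Each is invariant under $\pi(A)$, so its projection lies in $\pi(A)'$, and therefore $E_\varphi$ is invariant under $M$. Let
\[
P=\sum_{\varphi\in S(A)}|\eta_\varphi\rangle\langle\eta_\varphi|,\qquad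
\mathcal T=\{\text{rank-one projections on }H\}\cup\{P\}.
\]
The projection $P$ acts on $E_\varphi$ as $|\eta_\varphi\rangle\langle\eta_\varphi|$. In particular
\begin{equation}\label{eq:P}
P\pi(a)\eta_\varphi=\varphi(a)\eta_\varphi\qquad(a\in A,\ \varphi\in S(A)),
\end{equation}
so $P\pi(a)P$ is diagonal with entries $\varphi(a)$; this is how $P$ records the weak* topology.

\begin{proposition}\label{prop:test}
A unitary $w$ on $H$ satisfies $wpw^*\in C^*(\pi(A),p)$ for every $p\in\mathcal T$ if and only if $w=\pi(u)$ for a unitary $u\in A$.
\end{proposition}

The ``if'' direction is immediate. For the rest of this section $w$ is a unitary that passes the test for every $p\in\mathcal T$.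

\subsection*{Rank-one projections place $w$ in $M$}

\begin{lemma}\label{lem:inM}
We have $w\in M$.
\end{lemma}

\begin{proof}
Let $\xi$ be a unit vector, $p=|\xi\rangle\langle\xi|$, and let $e\in\pi(A)'$ be the projection onto $\overline{\pi(A)\xi}$. Since $\pi$ is unital, $e\xi=\xi$, so $p\in e\mathcal K(H)e$. The set $e\mathcal K(H)e$ is an ideal of the $C^*$-algebra $\{e\}'$, which contains $\pi(A)$. By (F1), $\pi(A)+e\mathcal K(H)e$ is a $C^*$-algebra, so it contains $C^*(\pi(A),p)$. Hence $wpw^*=\pi(a)+x$ with $a\in A$ and $x\in e\mathcal K(H)e$. The operator $\pi(a)=wpw^*-x$ is compact, hence zero, and $|w\xi\rangle\langle w\xi|=x=ex$. Applying this to $w\xi$ gives $w\xi\in eH=\overline{\pi(A)\xi}$.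

Now let $f\in\pi(A)'$ be a projection. For a unit vector $\xi\in fH$ we have $\pi(A)\xi\subseteq fH$, so $w\xi\in fH$; that is, $(1-f)wf=0$. The same holds for $1-f$, so $fw(1-f)=0$ and $wf=fwf=fw$. By (F4), $w$ commutes with $\pi(A)'$.
\end{proof}

An element of $M$ can be evaluated at a state: for $T\in M$ put $\bar\varphi(T)=\langle\eta_\varphi,T\eta_\varphi\rangle$, so that $\bar\varphi(\pi(a))=\varphi(a)$.

\begin{lemma}\label{lem:ext}
Let $T\in M$. The function $\varphi\mapsto\bar\varphi(T)$ on $S(A)$ is affine. If $\zeta\in H$ is a unit vector and $\varphi=\langle\zeta,\pi(\cdot)\zeta\rangle$, then $\langle\zeta,T\zeta\rangle=\bar\varphi(T)$.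
\end{lemma}

\begin{proof}
By (F4) there is a net $(a_l)$ in $A$ with $\pi(a_l)\to T$ weakly. Then $\bar\varphi(T)=\lim_l\varphi(a_l)$ for all $\varphi$, and a pointwise limit of affine functions is affine. In the second statement, $\langle\zeta,T\zeta\rangle=\lim_l\langle\zeta,\pi(a_l)\zeta\rangle=\lim_l\varphi(a_l)$.
\end{proof}

In view of (F6), it remains to show that $\varphi\mapsto\bar\varphi(w)$ is weak*-continuous.

\subsection*{The projection $P$ gives continuity up to a phase}

For $\varphi\in S(A)$ define a linear functional $\nu_\varphi$ on $A$ and, for $b,c\in A$, a function $h_{b,c}$ on $S(A)$ by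
\[
\nu_\varphi(b)=\bar\varphi(\pi(b)w),\qquad h_{b,c}(\varphi)=\nu_\varphi(c)\,\overline{\nu_\varphi(b)}.
\]
By Lemma~\ref{lem:ext}, $\nu_\varphi(b)$ is affine in $\varphi$, and $\nu_\varphi(1)=\bar\varphi(w)$.

\begin{lemma}\label{lem:h}
For all $b,c\in A$ the function $h_{b,c}$ is weak*-continuous.
\end{lemma}

\begin{proof}
For $x\in\mathcal B(H)$ let $g_x(\varphi)=\langle\eta_\varphi,x\eta_\varphi\rangle$. We first show that $g_x$ is continuous for $x\in C^*(\pi(A),P)$. The words $\pi(a_0)P\pi(a_1)P\cdots P\pi(a_n)$, $n\geq0$, form a set that is closed under products and adjoints and contains $\pi(A)$ and $P$, so their span is dense in $C^*(\pi(A),P)$. If $x$ is such a word, then applying \eqref{eq:P} from the right gives $x\eta_\varphi=\varphi(a_1)\cdots\varphi(a_n)\,\pi(a_0)\eta_\varphi$, so $g_x(\varphi)=\varphi(a_0)\cdots\varphi(a_n)$ is continuous. Since $g_x$ is linear in $x$ and $\sup_\varphi|g_x(\varphi)-g_y(\varphi)|\le\|x-y\|$, continuity passes to the closed span.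

By the test for $P$, the operator $x=\pi(c)\,wPw^*\,\pi(b)^*$ lies in $C^*(\pi(A),P)$. By Lemma~\ref{lem:inM}, $w^*\pi(b)^*\eta_\varphi\in E_\varphi$, so
\[
Pw^*\pi(b)^*\eta_\varphi=\langle\eta_\varphi,(\pi(b)w)^*\eta_\varphi\rangle\,\eta_\varphi=\overline{\nu_\varphi(b)}\,\eta_\varphi ,
\]
and $g_x(\varphi)=\overline{\nu_\varphi(b)}\,\langle\eta_\varphi,\pi(c)w\eta_\varphi\rangle=h_{b,c}(\varphi)$.
\end{proof}

\subsection*{Mixing states recovers the phase}

The value $h_{b,c}(\varphi)$ does not change if $\nu_\varphi$ is multiplied by a scalar of modulus one depending on $\varphi$. The commutative case shows both the loss and the remedy. Let $A=C(X)$ and let $\delta_x$ be evaluation at $x\in X$. Then $E_{\delta_x}$ is one-dimensional, $w$ acts on it as a scalar $\omega(x)$ of modulus one, and $h_{b,c}(\delta_x)=c(x)\overline{b(x)}$ says nothing about $\omega$. Fix $y\in X$, take $c(y)=0$ and $b(y)\omega(y)=1$, and use affinity at the mixed state $\frac12(\delta_x+\delta_y)$: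
\[
4h_{b,c}\big(\tfrac12(\delta_x+\delta_y)\big)=c(x)\omega(x)\big(\overline{b(x)\omega(x)}+1\big)=c(x)\overline{b(x)}+c(x)\omega(x).
\]
So $c\omega$ is continuous whenever $c(y)=0$. Hence $\omega$ is continuous away from $y$, and a second choice of $y$ gives continuity everywhere. The general argument follows this pattern, with the kernel of $\nu_\psi$ in place of the functions vanishing at $y$.

\begin{lemma}\label{lem:cont}
The function $\varphi\mapsto\bar\varphi(w)$ is weak*-continuous on $S(A)$.
\end{lemma}

\begin{proof}
If $S(A)$ is a single point there is nothing to prove, so fix states $\psi_1\neq\psi_2$.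

\emph{The functionals $\nu_{\psi_1},\nu_{\psi_2}$ are linearly independent.} Suppose $r\nu_{\psi_1}+t\nu_{\psi_2}=0$. The functional $T\mapsto r\bar\psi_1(Tw)+t\bar\psi_2(Tw)$ on $M$ is weakly continuous and vanishes on $\pi(A)$, so it vanishes on $M$ by (F4). Taking $T=\pi(a)w^*\in M$ gives $r\psi_1+t\psi_2=0$. Evaluating at $1$ gives $t=-r$, so $r(\psi_1-\psi_2)=0$ and $r=t=0$.

\emph{If $\psi\in\{\psi_1,\psi_2\}$ and $c\in\ker\nu_\psi$, then $\varphi\mapsto\nu_\varphi(c)$ is continuous.} Since $\nu_\psi\ne0$, there is $b$ with $\nu_\psi(b)=1$. Affinity gives $2\nu_{(\varphi+\psi)/2}=\nu_\varphi+\nu_\psi$, so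
\[
4h_{b,c}\big(\tfrac12(\varphi+\psi)\big)=\nu_\varphi(c)\big(\overline{\nu_\varphi(b)}+1\big)=h_{b,c}(\varphi)+\nu_\varphi(c).
\]
The map $\varphi\mapsto\frac12(\varphi+\psi)$ is weak*-continuous, so Lemma~\ref{lem:h} gives the claim.

\emph{Conclusion.} Nonzero linear functionals with the same kernel are proportional, so $\ker\nu_{\psi_1}$ and $\ker\nu_{\psi_2}$ are distinct subspaces of codimension one, and their sum is $A$. Write $1=c_1+c_2$ with $c_i\in\ker\nu_{\psi_i}$. Then $\bar\varphi(w)=\nu_\varphi(c_1)+\nu_\varphi(c_2)$ is continuous in $\varphi$.
\end{proof}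

\begin{proof}[Proof of Proposition~\ref{prop:test}]
The function $\varphi\mapsto\bar\varphi(w)$ is affine and weak*-continuous by Lemmas~\ref{lem:inM}, \ref{lem:ext} and \ref{lem:cont}. By (F6) there is $u\in A$ with $\bar\varphi(w)=\varphi(u)$ for all $\varphi$. For a unit vector $\zeta\in H$ and $\varphi=\langle\zeta,\pi(\cdot)\zeta\rangle$, Lemma~\ref{lem:ext} gives $\langle\zeta,w\zeta\rangle=\bar\varphi(w)=\varphi(u)=\langle\zeta,\pi(u)\zeta\rangle$. By polarization $w=\pi(u)$. Finally $\pi(u^*u)=\pi(uu^*)=1=\pi(1)$ and $\pi$ is faithful, so $u$ is unitary.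
\end{proof}

\begin{remark}\label{rem:pure}
Pure states alone cannot see the phase, even for a non-inner automorphism. Let $X=U(2)/\mathbb T$, $A=C(X,M_2)$, choose any lift $w_x\in U(2)$ of each $x\in X$, and let $\alpha(a)(x)=w_xa(x)w_x^*$, which does not depend on the lifts. If $\alpha=\operatorname{Ad}(u)$, then $u$ is a continuous section of $U(2)\to X$, and the identity of $\pi_1(X)=\mathbb Z/2$ factors through $\pi_1(U(2))=\mathbb Z$, which is impossible. Yet at the pure state $a\mapsto\langle\xi,a(x)\xi\rangle$ the analogue of $h_{b,c}$ is $\langle\xi,c(x)\,w_x|\xi\rangle\langle\xi|w_x^*\,b(x)^*\xi\rangle$, which is continuous in $(x,\xi)$ because $\operatorname{Ad}(w_x)$ is continuous in $x$.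
\end{remark}

\section{The algebra $B$}\label{sec:B}

We need one unitary that passes all tests. Lemma~\ref{lem:spatial} provides a unitary from an algebra that contains all of $\mathcal T$, but in such an algebra nothing confines the image of $p$ to $C^*(\pi(A),p)$. The way out is to adjoin a very large family of projections $p_j$ without deciding which test projection each one stands for. An automorphism sends $p_j$ to an element that involves only countably many $p_k$. Once the automorphism is given, we choose a large subfamily in which no member is involved in the image of another, assign the test projections to this subfamily, and set all other $p_k$ equal to zero. Since the assignment depends on the automorphism, all assignments must be present in $B$.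

\subsection*{Undetermined projections}

Fix a regular cardinal $\kappa\geq\aleph_2$ with $\kappa\ge|\mathcal T|$, for instance the successor of $\max(|\mathcal T|,\aleph_1)$. Let $\Sigma$ be the set of all functions $\sigma$ from $\kappa$ to the projections on $H$. In the $C^*$-algebra $\ell^\infty(\Sigma,\mathcal B(H))$ of bounded families $(b_\sigma)_{\sigma\in\Sigma}$, identify $a\in A$ with the constant family $(\pi(a))_\sigma$ and put $p_j=(\sigma(j))_\sigma$ for $j\in\kappa$. Let $B_0$ be the $C^*$-algebra generated by $A$ and all $p_j$.

\begin{lemma}\label{lem:support}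
For every $b\in B_0$ there is a countable set $N\subseteq\kappa$ such that $b_\sigma\in C^*(\pi(A),\{\sigma(k):k\in N\})$ for all $\sigma\in\Sigma$.
\end{lemma}

\begin{proof}
The element $b$ is the limit of a sequence of polynomials in elements of $A$ and the $p_k$. Let $N$ be the countable set of indices $k$ that occur. The coordinate map $x\mapsto x_\sigma$ is a homomorphism, hence continuous, and it sends each polynomial into the stated algebra.
\end{proof}

\subsection*{Labeling the coordinates}

To use an assignment $\sigma$, an automorphism has to pass to the image of the $\sigma$th coordinate map. In $B_0$ it can instead permute the coordinates, and in fact \emph{every} $\alpha\in\operatorname{Aut}(A)$ extends to $B_0$. By uniqueness in (F5), $\pi_\varphi\circ\alpha$ is equivalent to $\pi_{\varphi\circ\alpha}$, and $\varphi\mapsto\varphi\circ\alpha$ permutes $S(A)$, so some unitary $v$ on $H$ implements $\alpha$. With $\sigma^v(j)=v^*\sigma(j)v$, the map $(b_\sigma)_\sigma\mapsto(vb_{\sigma^v}v^*)_\sigma$ fixes every $p_j$ and restricts to $\alpha$ on $A$. As with $\mathbb C\oplus M_2$, we stop such permutations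 by attaching to the coordinates minimal ideals that are pairwise non-isomorphic.

Choose pairwise distinct cardinals $\kappa_\sigma\geq\dim H$ for $\sigma\in\Sigma$, and put $L_\sigma=H\otimes\ell^2(\kappa_\sigma)$. Since $\dim H$ is infinite, each $\kappa_\sigma$ is infinite and $\dim L_\sigma=\kappa_\sigma$ by (F7). Let $\Pi$ be the $C^*$-algebra of bounded families $(x_\sigma)$ with $x_\sigma\in\mathcal B(L_\sigma)$. Let $K_\sigma\cong\mathcal K(L_\sigma)$ be the ideal of families that are compact at $\sigma$ and zero elsewhere, and let $D$ be the ideal of families of compact operators such that, for each $\varepsilon>0$, $\|x_\sigma\|<\varepsilon$ for all but finitely many $\sigma$. The homomorphism $b\mapsto(b_\sigma\otimes1)_\sigma$ embeds $B_0$ unitally in $\Pi$; we identify $B_0$ with its image and put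
\[
B=B_0+D\subseteq\Pi .
\]
By (F1), $B$ is a $C^*$-algebra, and $A\subseteq B_0\subseteq B$ are unital inclusions. The construction used nothing but $A$. By (F3), $B_0\cap D=0$, so every element of $B$ is uniquely $b+d$ with $b\in B_0$ and $d\in D$. Since $D$ is an ideal, $q(b+d)=b$ defines a homomorphism $q:B\to B_0$. Let
\[
\rho_\sigma:B\to\mathcal B(H),\qquad\rho_\sigma(x)=q(x)_\sigma ,
\]
so that $\rho_\sigma(a)=\pi(a)$ for $a\in A$ and $\rho_\sigma(p_j)=\sigma(j)$.

\begin{lemma}\label{lem:labels}
Every $\beta\in\operatorname{Aut}(B)$ satisfies $\beta(\ker\rho_\sigma)=\ker\rho_\sigma$ for all $\sigma\in\Sigma$.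
\end{lemma}

\begin{proof}
\emph{Minimal ideals.} A nonzero ideal of $B$ contained in $K_\sigma$ is an ideal of $K_\sigma$, hence equal to it by (F2); so $K_\sigma$ is a minimal nonzero ideal of $B$. Conversely, let $I$ be a nonzero ideal and $x\in I$ with $x_\sigma\neq0$ for some $\sigma$. Then $0\ne xK_\sigma\subseteq I\cap K_\sigma$, so $I\supseteq K_\sigma$. The minimal nonzero ideals of $B$ are therefore exactly the $K_\sigma$, and $\beta$ permutes them. If $\beta(K_\sigma)=K_\tau$, then $\kappa_\sigma=\kappa_\tau$ by (F2), so $\sigma=\tau$.

\emph{Kernels.} Let $Z_\sigma=\{x\in B:xK_\sigma=0\}=\{x\in B:x_\sigma=0\}$. The first description shows $\beta(Z_\sigma)=Z_\sigma$. An element $x\in B$ lies in $K_\sigma+Z_\sigma$ exactly when $x_\sigma$ is compact. For $x=b+d$ we have $x_\sigma=b_\sigma\otimes1+d_\sigma$ with $d_\sigma$ compact, so by (F3) this happens exactly when $b_\sigma=0$. Thus $\ker\rho_\sigma=K_\sigma+Z_\sigma$, and $\beta$ maps both summands onto themselves.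
\end{proof}

\subsection*{Free sets}

Let a set $N_j\subseteq\kappa$ be given for each $j\in\kappa$. A set $J\subseteq\kappa$ is \emph{free} if $k\notin N_j$ whenever $j,k\in J$ are distinct; equivalently, $N_j\cap J\subseteq\{j\}$ for all $j\in J$. The next lemma is a case of Hajnal's set mapping theorem.

\begin{lemma}\label{lem:free}
Let $\kappa\ge\aleph_2$ be a regular cardinal and let $N_j\subseteq\kappa$ be countable for each $j\in\kappa$. There is a free set $J\subseteq\kappa$ with $|J|=\kappa$.
\end{lemma}

\begin{proof}
Suppose that every free set has size less than $\kappa$. The union of a chain of free sets is free, so by Zorn's lemma every $Y\subseteq\kappa$ has a maximal free subset. By recursion on the countable ordinals $\xi<\omega_1$, let $X_\xi$ be a maximal free subset of $Y_\xi=\kappa\setminus\bigcup_{\eta<\xi}X_\eta$. The sets $X_\xi$ are pairwise disjoint. Each set $X_\xi^+=X_\xi\cup\bigcup_{k\in X_\xi}N_k$ has size at most $\max(|X_\xi|,\aleph_0)<\kappa$. There are $\aleph_1<\kappa$ such sets and $\kappa$ is regular, so some $j\in\kappa$ lies outside all of them.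

Fix $\xi<\omega_1$. Then $j\in Y_\xi\setminus X_\xi$, so $X_\xi\cup\{j\}$ is not free. Since $X_\xi$ is free and $j\notin N_k$ for $k\in X_\xi$, the only possible reason is that $N_j\cap X_\xi\neq\emptyset$. So the countable set $N_j$ meets uncountably many pairwise disjoint sets, a contradiction.
\end{proof}

The lemma fails for $\kappa=\aleph_1$: on $\omega_1$ the sets $N_j=\{k:k<j\}$ are countable, and no two-element set is free.

\section{Proofs of the results}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B$ be as in Section~\ref{sec:B}, let $\beta\in\operatorname{Aut}(B)$ with $\beta(A)=A$, and put $\alpha=\beta|_A$.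

\emph{The assignment.} For each $j\in\kappa$ let $N_j$ be a countable set given by Lemma~\ref{lem:support} for the element $q(\beta(p_j))\in B_0$, and let $J$ be a free set of size $\kappa$ (Lemma~\ref{lem:free}). As $|J|\geq|\mathcal T|$, there is $\sigma\in\Sigma$ that maps $J$ onto $\mathcal T$ and has $\sigma(k)=0$ for $k\notin J$. For $j\in J$ and $k\in N_j$ with $k\ne j$ we have $k\notin J$, so $\sigma(k)=0$. Hence
\begin{equation}\label{eq:confined}
\rho_\sigma(\beta(p_j))\in C^*(\pi(A),\{\sigma(k):k\in N_j\})\subseteq C^*(\pi(A),\sigma(j))\qquad(j\in J).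
\end{equation}

\emph{The unitary.} The $C^*$-algebra $R=\rho_\sigma(B)\subseteq\mathcal B(H)$ contains $\sigma(J)=\mathcal T$, hence $\mathcal K(H)$ by (F2). By Lemma~\ref{lem:labels}, the rule $\theta(\rho_\sigma(x))=\rho_\sigma(\beta(x))$ gives a well-defined automorphism $\theta$ of $R$. By Lemma~\ref{lem:spatial} there is a unitary $w$ on $H$ with
\begin{equation}\label{eq:w}
w\rho_\sigma(x)w^*=\rho_\sigma(\beta(x))\qquad(x\in B).
\end{equation}

\emph{The test.} Given $p\in\mathcal T$, pick $j\in J$ with $\sigma(j)=p$. By \eqref{eq:w} with $x=p_j$ and by \eqref{eq:confined}, $wpw^*\in C^*(\pi(A),p)$. Proposition~\ref{prop:test} gives a unitary $u\in A$ with $w=\pi(u)$.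

Finally let $a\in A$. The hypothesis $\beta(A)=A$ enters only here: it gives $\rho_\sigma(\beta(a))=\pi(\alpha(a))$. By \eqref{eq:w}, $\pi(uau^*)=w\pi(a)w^*=\pi(\alpha(a))$, and $\pi$ is faithful, so $\alpha=\operatorname{Ad}(u)$. This proves the first assertion; the equivalence of (i)--(iii) was derived from it in Section~\ref{sec:intro}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:nonunital}]
Let $u\in\tilde A$ be unitary and let $A\subseteq C$. Let $C^+=C+\mathbb C1$ be obtained by adjoining a new unit, also when $C$ is unital. The map $a+z1\mapsto a+z1$ is a unital embedding $\tilde A\to C^+$, so $u$ is a unitary of $C^+$. The automorphism $\operatorname{Ad}(u)$ of $C^+$ maps the ideal $C$ onto itself, and its restriction to $C$ extends $\operatorname{Ad}(u)|_A$.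

Conversely, suppose that $\alpha$ extends to every $C^*$-algebra containing $A$. Let $B\supseteq\tilde A$ be the algebra of Theorem~\ref{thm:main} for $\tilde A$, and let $\beta\in\operatorname{Aut}(B)$ extend $\alpha$. The unit of $\tilde A$ is the unit of $B$, so $\beta$ fixes it, and $\beta(\tilde A)=\alpha(A)+\mathbb C1=\tilde A$. By the theorem $\beta|_{\tilde A}=\operatorname{Ad}(u)$ for a unitary $u\in\tilde A$, so $\alpha=\operatorname{Ad}(u)|_A$.
\end{proof}

For instance, every automorphism of $\mathcal K(\ell^2)$ is implemented by a unitary on $\ell^2$, by (F2). The automorphism $\operatorname{Ad}(v)|_{\mathcal K(\ell^2)}$ of Example~\ref{ex:compact} is not implemented by a unitary of $\mathcal K(\ell^2)+\mathbb C1$, so by the corollary it fails to extend to some $C^*$-algebra containing $\mathcal K(\ell^2)$.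

\begin{thebibliography}{9}

\bibitem{Alfsen} Alfsen, \emph{Compact Convex Sets and Boundary Integrals}.

\bibitem{Kadison} Kadison, 1951.

\bibitem{Vaccaro} Andrea Vaccaro, \emph{Trace spaces of counterexamples to Naimark's Problem}, arXiv:1711.05845 (2017).

\end{thebibliography}
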